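\title{The multicolor Tur\'an number of color-critical graphs}

\begin{abstract}
A simple $k$-coloring of a multigraph is a decomposition of its edge multiset into $k$ simple graphs, called colors. The $k$-color Tur\'an number $\mathrm{ex}_k(n,H)$ is the largest number of edges of an $n$-vertex multigraph with a simple $k$-coloring in which no copy of $H$ has all its edges in distinct colors. Let $H$ be an $r$-color-critical graph with $h$ edges, $r\ge3$, and let $k\ge h$. We prove that for large $n$ the extremal multigraphs are $k$ identical copies of the Tur\'an graph $T_{r-1}(n)$ if $k\ge\frac{r-1}{r-2}(h-1)$, and $h-1$ copies of $K_n$ otherwise. We also prove a stability version and show that color-criticality is necessary. The proof passes to edge multiplicities, takes a heaviest $(r-1)$-point weight pattern of positive density, and averages over the ways of placing the color classes of $H$ on that pattern and one further point.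
\end{abstract}

\section{Introduction}\label{sec:intro}

A Tur\'an problem asks how many edges force a copy of a fixed graph $H$. In the version studied here the edges come in $k$ layers, and the copy may use each layer at most once.

A \emph{simple $k$-coloring} of a multigraph $G$ is a decomposition of its edge multiset into $k$ simple graphs on $V(G)$, called \emph{colors}; a color may be empty. Thus each pair $xy$ of vertices carries a set $C(xy)$ of colors, and $|C(xy)|$ is the multiplicity of $xy$ in $G$. A copy of $H$ in $G$ is \emph{multicolored} if its edges receive distinct colors, that is, if one can choose a color from $C(xy)$ for each edge $xy$ of the copy so that all chosen colors differ. The \emph{$k$-color Tur\'an number} $\mathrm{ex}_k(n,H)$ is the maximum number of edges of an $n$-vertex multigraph that has a simple $k$-coloring without a multicolored copy of $H$. The simply $k$-colored multigraphs without a multicolored $H$ that attain the maximum are the \emph{$k$-color extremal multigraphs} of $H$.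

Let $H$ have $h$ edges and chromatic number $\chi(H)=r$. There are two evident ways to avoid a multicolored $H$. The first is to use too few colors: let $h-1$ colors be $K_n$ and leave the others empty. (If $k\le h-1$, all colors can be complete and $\mathrm{ex}_k(n,H)=k\binom n2$; so we assume $k\ge h$.) The second is to avoid $H$ altogether: let all $k$ colors be the same $H$-free graph. The natural choice is the \emph{Tur\'an graph} $T_{r-1}(n)$, the complete $(r-1)$-partite graph with part sizes as equal as possible, which contains no graph of chromatic number $r$. Write $t_{p}(n)$ for the number of edges of $T_{p}(n)$. If $c$ is the remainder of $n$ modulo $p$, the squares of the part sizes sum to $n^2/p+c(p-c)/p$, so $t_p(n)=(1-\frac1p)\frac{n^2}2-\frac{c(p-c)}{2p}$ and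
\begin{equation}\label{eq:turan}
\Big(1-\frac1p\Big)\frac{n^2}2-\frac p8\;\le\; t_p(n)\;\le\;\Big(1-\frac1p\Big)\frac{n^2}2 .
\end{equation}
The two constructions therefore have about $(h-1)\frac{n^2}2$ and $\frac{r-2}{r-1}k\frac{n^2}2$ edges, and they tie to first order when $k=\frac{r-1}{r-2}(h-1)$. At the tie the Tur\'an construction wins: by \eqref{eq:turan} it falls short of $(h-1)\frac{n^2}2$ by a constant, while $(h-1)\binom n2$ falls short by $(h-1)\frac n2$.

Can one do better by adding an edge to the Tur\'an construction, or by mixing the two? Call $H$ \emph{$r$-color-critical} if $\chi(H)=r$ and $\chi(H-e)=r-1$ for some edge $e$; examples are $K_r$ and, for $r=3$, the odd cycles. (For $r=2$ the only examples are a single edge plus isolated vertices, so we take $r\ge3$.) For such $H$, the two ends of $e$ share a class in every proper $(r-1)$-coloring of $H-e$, so for large $n$ the graph $H$ embeds in $T_{r-1}(n)$ plus one pair inside a part, with $e$ on that pair. If all pairs between the parts carry all $k\ge h$ colors, a single color on a single pair inside a part then yields a multicolored $H$. So neither an added edge nor a mixture of complete colors and Tur\'an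 colors is allowed, and one is led to guess that the better of the two constructions is optimal. This is the conjecture that we take from the paper of Li, Ma and Zheng~\cite{LMZ}. Our main result is that it holds.

\begin{theorem}\label{thm:main}
Let $r\ge3$, let $H$ be an $r$-color-critical graph with $h$ edges, and let $k\ge h$. For $n$ sufficiently large the following hold.
\begin{enumerate}
\item[(a)] If $k\ge\frac{r-1}{r-2}(h-1)$, then $\mathrm{ex}_k(n,H)=k\,t_{r-1}(n)$, and the extremal multigraphs are exactly those in which all $k$ colors equal the same copy of $T_{r-1}(n)$.
\item[(b)] If $h\le k<\frac{r-1}{r-2}(h-1)$, then $\mathrm{ex}_k(n,H)=(h-1)\binom n2$, and the extremal multigraphs are exactly those in which $h-1$ colors are $K_n$ and the other colors are empty.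
\end{enumerate}
\end{theorem}

For the triangle, for instance, the threshold is $k=4$: for large $n$ we get $\mathrm{ex}_3(n,K_3)=2\binom n2$, and $\mathrm{ex}_k(n,K_3)=k\lfloor n^2/4\rfloor$ for $k\ge4$. The proof also shows that nearly extremal multigraphs are close to extremal ones.

\begin{theorem}[Stability]\label{thm:stab}
Let $r,H,h,k$ be as in Theorem~\ref{thm:main}, and let $f(n)$ be the value of $\mathrm{ex}_k(n,H)$ given there. For every $\eta>0$ there are $\varepsilon>0$ and $n_0$ with the following property. If $G$ is a simply $k$-colored multigraph on $n\ge n_0$ vertices without a multicolored $H$ and $e(G)\ge(1-\varepsilon)f(n)$, then after changing the color sets of at most $\eta n^2$ pairs $G$ becomes: $k$ identical copies of $T_{r-1}(n)$ if $k>\frac{r-1}{r-2}(h-1)$; $h-1$ copies of $K_n$ if $k<\frac{r-1}{r-2}(h-1)$; one of these two if $k=\frac{r-1}{r-2}(h-1)$.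
\end{theorem}

Color-criticality cannot be dropped from Theorem~\ref{thm:main}.

\begin{theorem}[Converse]\label{thm:converse}
Let $H$ be a graph with $\chi(H)=r\ge3$ and $h$ edges. The following are equivalent:
\begin{enumerate}
\item[(1)] $H$ is $r$-color-critical;
\item[(2)] for every $k\ge h$ and all $n\ge n_0(k)$, the only $k$-color extremal multigraphs of $H$ are $k$ identical copies of $T_{r-1}(n)$ or $h-1$ copies of $K_n$.
\end{enumerate}
If $H$ is not $r$-color-critical, then neither configuration is extremal for any $k\ge h$ with $k\ge\frac{r-1}{r-2}(h-1)$ and $n$ large.
\end{theorem}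

\begin{proof}
That (1) implies (2) is Theorem~\ref{thm:main}. Let $H$ not be $r$-color-critical, and let $F$ be $T_{r-1}(n)$ with one edge $g$ added inside a part. A copy of $H$ in $F$ would use $g$, because $\chi(H)=r$. Deleting the corresponding edge of $H$ would leave an $(r-1)$-colorable graph, and deleting one edge lowers the chromatic number by at most one, so $H$ would be $r$-color-critical. Hence $k$ identical copies of $F$ contain no $H$ at all. They have $k\,t_{r-1}(n)+k$ edges. If $k\ge\frac{r-1}{r-2}(h-1)$, then \eqref{eq:turan} gives $k\,t_{r-1}(n)\ge(h-1)\frac{n^2}2-O(1)>(h-1)\binom n2$ for large $n$. So neither configuration is extremal for such $k$, and (2) fails.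
\end{proof}

The proof of Theorem~\ref{thm:main} runs as follows. Section~\ref{sec:weights} forgets the colors and keeps the multiplicities, and Section~\ref{sec:triangle} shows the idea on the triangle. Section~\ref{sec:criterion} gives a criterion under which weights with a large sum contain a multicolored $H$, and Section~\ref{sec:patterns} sets up weight patterns of positive density, into which $H$ may be mapped homomorphically. The heart of the paper is Section~\ref{sec:structure}: under a minimum degree condition, the weights are close to one of the two constructions. Section~\ref{sec:exact} removes the error terms and the degree condition, and Section~\ref{sec:stability} proves Theorem~\ref{thm:stab}.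

\section{From colors to weights}\label{sec:weights}

From now on $r,H,h,k$ are fixed as in Theorem~\ref{thm:main}, and asymptotic notation refers to the number of vertices tending to infinity. Put
\[
p=r-1\ge2,\qquad a=h-1,\qquad q=|V(H)|,
\]
\[
f(n)=k\,t_p(n)\ \text{ if } k\ge\tfrac p{p-1}a,\qquad f(n)=a\tbinom n2\ \text{ if } h\le k<\tfrac p{p-1}a .
\]
The two constructions show $\mathrm{ex}_k(n,H)\ge f(n)$. Since $\chi(H)\ge3$, the graph $H$ contains an odd cycle; hence $a\ge2$ and $H$ has two adjacent edges.

\subsection*{Good copies}
A \emph{weighting} of a finite set $V$ is a function $w\colon\binom V2\to\{0,1,\dots,k\}$. We write $w(V)$ for the sum of all weights, $w(x,A)=\sum_{y\in A\setminus\{x\}}w(xy)$, $\deg x=w(x,V)$, and $\delta(w)=\min_x\deg x$. Multiplicities alone can force a multicolored copy: if the $i$th edge has at least $i$ colors for each $i$, one can choose colors greedily. Accordingly, call an assignment of integer weights to the edges of $H$ \emph{good} if the weights, sorted as $w_1\le\dots\le w_h$, satisfy $w_i\ge i$ for all $i$. Let $N(t)$ be the number of edges of weight at most $t$. Then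
\begin{equation}\label{eq:good}
\text{the assignment is good}\iff N(t)\le t\ \text{ for all integers } 0\le t\le a,
\end{equation}
because $w_i\le i-1$ gives $N(i-1)\ge i$, and $N(t)\ge t+1$ gives $w_{t+1}\le t$. A copy of $H$ in the complete graph on $V$ is \emph{good} if $w$ assigns good weights to its edges, and $w$ is \emph{$H$-free} if there is no good copy. By the greedy argument, the multiplicity function of a simply $k$-colored multigraph without a multicolored $H$ is $H$-free.

Nothing is lost in this step. If $w$ is $H$-free, the nested coloring $C(xy)=\{1,\dots,w(xy)\}$ has no multicolored $H$: in a multicolored copy the $i$ edges of smallest weight receive $i$ distinct colors from $\{1,\dots,w_i\}$, so $w_i\ge i$.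

Goodness depends only on $\min(w,h)$. Hence \emph{raising} all weights $\ge h$ to $k$ preserves $H$-freeness and does not decrease $w(V)$. A weighting with values in $\{0,\dots,a\}\cup\{k\}$ is called \emph{reduced}, and a weight equal to $k$ is called \emph{full}. Two kinds of good assignments will occur repeatedly; each says that one of the two constructions cannot be enlarged.
\begin{enumerate}
\item[(G1)] One edge has weight at least $1$ and all other edges are full.
\item[(G2)] All edges have weight at least $a$ and at least one edge is full.
\end{enumerate}
In (G1) we have $w_1\ge1$ and $w_i=k\ge h$ for $i\ge2$; in (G2) we have $w_i\ge a\ge i$ for $i\le a$ and $w_h=k\ge h$.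

Call a weighting on $n$ vertices \emph{extremal} if $k\ge\frac p{p-1}a$ and it equals $k$ on the edges of a copy of $T_p(n)$ and $0$ elsewhere, or if $k<\frac p{p-1}a$ and it is identically $a$. Extremal weightings have total weight $f(n)$.

\begin{theorem}\label{thm:weighted}
For $n$ sufficiently large, every $H$-free reduced weighting $w$ on $n$ vertices has $w(V)\le f(n)$, with equality only if $w$ is extremal.
\end{theorem}

To recover the colors from the weighting $w\equiv a$ we use Hall's theorem: finite sets $C_1,\dots,C_h$ have distinct representatives if and only if, for every $s$, any $s$ of them have a union of size at least $s$.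

\begin{lemma}\label{lem:hall}
In a simply $k$-colored multigraph, let $x,y,z$ belong to a set $A$ of $q$ vertices all of whose pairs have multiplicity $h-1$. If $C(xy)\ne C(xz)$, there is a multicolored copy of $H$.
\end{lemma}

\begin{proof}
Place $H$ on $A$ with two adjacent edges on $xy$ and $xz$. Any $s$ edges with $1\le s\le h-1$ see at least $h-1\ge s$ colors. All $h$ edges together see $C(xy)\cup C(xz)$, a union of two different sets of size $h-1$, which has at least $h$ elements. Hall's theorem applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:weighted}]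
Let $G$ have no multicolored $H$ and $e(G)\ge f(n)$. Let $w$ be its multiplicity function and $w'\ge w$ the reduced weighting obtained by raising. Then $f(n)\le w(V)\le w'(V)\le f(n)$, so $w=w'$ is extremal. In case (a) every edge of a copy of $T_p(n)$ has all $k$ colors and no other pair has any. In case (b) every pair has multiplicity $h-1$; by Lemma~\ref{lem:hall} any two pairs that share a vertex have the same color set, and two disjoint pairs $xy$, $zz'$ are linked through $xz$. So the same $h-1$ colors appear on every pair.
\end{proof}

\subsection*{The benchmark weight}
In an extremal weighting every vertex has degree about $\lambda n$, where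
\[
\lambda=\max\Big\{a,\ \frac{p-1}pk\Big\}.
\]
We measure every weight against $\lambda$. The \emph{excess} of a weight $\omega$ is $\omega-\lambda$, and its \emph{deficit} is $\lambda-\omega$. Put
\[
b=k-\lambda,\qquad \mu=\frac\lambda{p-1}.
\]
A full weight has excess $b$, and every other reduced weight has excess at most $0$. The inequality $b\le\mu$ is the same as $(p-1)k\le p\lambda$. So
\begin{equation}\label{eq:params}
a\le\lambda<k,\qquad 0<b\le\mu\le\lambda,\qquad \lambda-\mu=(p-2)\mu,
\end{equation}
with $b=\mu$ if and only if $\lambda=\frac{p-1}pk$, that is, $k\ge\frac p{p-1}a$; and $\lambda=a$ if and only if $k\le\frac p{p-1}a$. In words: the excess of $p-1$ full weights is at most the deficit $\lambda$ of one zero weight, with equality exactly in the Tur\'an range, where a typical vertex sees $p-1$ parts with full weight and one part with weight zero. Deleting a vertex from a largest part of $T_p(n)$ gives $T_p(n-1)$, so $t_p(n)-t_p(n-1)=n-\lceil n/p\rceil\ge\frac{p-1}pn-1$; also $a\binom n2-a\binom{n-1}2=an-a$. With \eqref{eq:turan} we get, in both ranges of $k$,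
\begin{equation}\label{eq:f}
\frac{\lambda n^2}2-O(n)\le f(n)\le\frac{\lambda n^2}2,\qquad f(n)-f(n-1)\ge\lambda n-k .
\end{equation}

A weight is \emph{light} if it is less than $\mu$. By \eqref{eq:params}, a light weight has deficit greater than $(p-2)\mu\ge(p-2)b$, and a weight with deficit at most $(p-2)\mu$ is not light. Light weights are expensive:

\begin{lemma}\label{lem:balance}
Take a finite family of reduced weights with total excess at least $0$, of which $\kappa$ are full. The deficits of the non-full weights are nonnegative and sum to at most $\kappa b$. In particular, if $\kappa\le p-2$, no weight of the family is light.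
\end{lemma}

\begin{proof}
Non-full weights are at most $a\le\lambda$, and the total excess is $\kappa b$ minus the sum of their deficits. If $\kappa\le p-2$, each deficit is at most $(p-2)b\le(p-2)\mu$.
\end{proof}

\section{The triangle}\label{sec:triangle}

Let $H=K_3$, so $p=2$, $a=2$, $\lambda=\max\{2,k/2\}$, and reduced weights lie in $\{0,1,2,k\}$ with $k\ge3$. A triangle is good if its sorted weights are at least $(1,2,3)$. Let $w$ be $K_3$-free and reduced on $n$ vertices, with $\delta(w)\ge(\lambda-\varepsilon)n$ and $0<\varepsilon<\frac12$. We look at a heaviest pair.

\emph{No pair is full.} A vertex with $s$ pairs of weight less than $2$ has degree at most $2n-s$, so $s\le(2-\lambda+\varepsilon)n$. As $2\lambda$ is an integer and $\lambda\ge2$, this forces $\lambda=2$ and $s\le\varepsilon n$. So $w$ is nearly constant, equal to $a$.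

\emph{Some pair $xy$ is full.} Let $z$ be a third vertex, with weights $\alpha\le\beta$ to $x$ and $y$. The triangle $xyz$ is good as soon as $\alpha\ge1$ and $\beta\ge2$. So either $(\alpha,\beta)=(0,k)$, in which case we call $z$ a \emph{clone} (of the vertex to which it has weight $0$), or $\alpha+\beta\le2\le k-1$. If $s$ vertices outside $\{x,y\}$ are not clones, then
\[
2(\lambda-\varepsilon)n\le\deg x+\deg y\le 2k+k(n-2)-s=kn-s .
\]
Since $2\lambda-k$ is a nonnegative integer and $2\varepsilon<1$, we get $\lambda=k/2$ (so $k\ge4$) and $s\le2\varepsilon n$. Two clones $z,z'$ of $x$ are both full to $y$, so $w(zz')=0$ by (G1); the same holds with $x$ and $y$ exchanged. Thus the clones of $x$ and the clones of $y$ cover all but $2\varepsilon n+2$ vertices, and there is no weight inside either set: $w$ is nearly bipartite.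

The scheme was: take a heaviest configuration on $p$ points; use the minimum degree to find a further point whose average weight to the configuration is at least $\lambda$; embed $H$ unless that point is a clone. For general $H$ three things change. First, $H$ has more than $p+1$ vertices, so each point must be replaced by many vertices; we work with configurations of positive density (Section~\ref{sec:patterns}). Second, for $p\ge3$ the weights on $p+1$ points are too varied to list, and we average over the ways of placing $H$ on them. This finds a placement with a large weight sum, and we need to know when a large sum implies goodness (Section~\ref{sec:criterion}). Third, the heaviest configuration may mix full and non-full weights; excluding this takes most of Section~\ref{sec:structure}.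

\section{The critical edge and a criterion for goodness}\label{sec:criterion}

Fix an edge $e=uv$ with $\chi(H-e)=p$ and a proper $p$-coloring of $H-e$. As $\chi(H)>p$, the vertices $u$ and $v$ lie in the same class. Split $u$ off: let $V_0=\{u\}$, let $V_1\ni v$ be the rest of that class, and let $V_2,\dots,V_p$ be the other classes. The $p+1$ sets $V_0,\dots,V_p$ partition $V(H)$ and are independent in $H$, and
\begin{enumerate}
\item[(H0)] $e$ is the only edge between $V_0$ and $V_1$;
\item[(H1)] each of $u,v$ has a neighbor in each $V_i$, $2\le i\le p$;
\item[(H2)] for $2\le i<j\le p$ there is an edge between $V_i$ and $V_j$.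
\end{enumerate}
Here (H0) holds because $V_0\cup V_1$ is independent in $H-e$. If (H1) failed, moving $u$ or $v$ to $V_i$ would give a proper $p$-coloring of $H$. If (H2) failed, merging $V_i$ and $V_j$ would leave $p$ independent sets covering $V(H)$.

The next lemma interpolates between (G1) and (G2). It allows one light edge, and by (H0) we can arrange that only one edge of $H$ lies on a given pair of points.

\begin{lemma}\label{lem:criterion}
Assign to each edge $g$ of $H$ a weight $w(g)\in\{0,\dots,a\}\cup\{k\}$. Suppose that $w(e)\ge1$ and that $w(g)$ is not light for $g\ne e$. The assignment is good if either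
\begin{enumerate}
\item[(i)] the total excess $\sum_g(w(g)-\lambda)$ is positive, or
\item[(ii)] the total excess is $0$ and at least one edge is full.
\end{enumerate}
\end{lemma}

\begin{proof}
Only full weights have positive excess, so in both cases the number $\kappa$ of full edges is at least $1$. Suppose that $N(t)\ge t+1$ for some integer $0\le t\le a$. If $t\ge\lambda$, then $t=a$ and $N(a)=h-\kappa\le a$, a contradiction. So $t<\lambda$. There are $t+1$ edges with deficit at least $\lambda-t$ each, and the full edges are among the remaining $h-(t+1)=a-t\le\lambda-t$ edges. Lemma~\ref{lem:balance} gives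
\[
(t+1)(\lambda-t)\le\kappa b\le(\lambda-t)\mu ,
\]
so $t+1\le\mu$. Then every weight $\le t$ is light, so only $e$ can have such a weight, $N(t)\le1$, and $t=0$. But $w(e)\ge1$ gives $N(0)=0$, a contradiction. By \eqref{eq:good} the assignment is good.
\end{proof}

Weights are integers and $\mu>0$, so a weight that is not light is at least $1$; the lemma applies in particular when no edge is light.

\begin{example}\label{ex:K4}
Let $H=K_4$ and $k=7$, so $p=3$, $a=\lambda=5$, $b=2$, $\mu=\frac52$, and the total excess is the weight sum minus $30$. The weights $(1,3,5,7,7,7)$ satisfy (ii) and are good. Each hypothesis is needed: $(0,7,7,7,7,7)$ has a zero, $(1,1,7,7,7,7)$ has two light weights, $(5,5,5,5,5,5)$ has no full weight; all three have total excess at least $0$, and none is good.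
\end{example}

\section{Patterns of positive density}\label{sec:patterns}

A \emph{pattern} on a finite set $Q$ of \emph{points} is a function $W\colon\binom Q2\to\{0,\dots,a\}\cup\{k\}$. A tuple $(v_1,\dots,v_m)$ of distinct vertices of a weighting $w$ \emph{realizes} a pattern $W$ on $[m]=\{1,\dots,m\}$ if $w(v_jv_l)=W(jl)$ for all $j\ne l$. A pattern $W'$ on $[m+1]$ \emph{extends} $W$ if it agrees with $W$ on $\binom{[m]}2$.

We argue by compactness. A sequence $(w_i)$ is \emph{admissible} if $w_i$ is an $H$-free reduced weighting on $n_i$ vertices, $n_i\to\infty$, and $\delta(w_i)\ge(\lambda-o(1))n_i$. Let $d_i(W)$ be the number of $m$-tuples realizing the $m$-point pattern $W$ in $w_i$, divided by $n_i^m$. There are finitely many patterns on $[m]$ with $m\le p+2$, so along a subsequence $d_i(W)\to d(W)$ for all of them. In this section and the next we fix an admissible sequence for which these limits exist. Call $W$ \emph{positive} if $d(W)>0$. Positivity does not depend on how the points are labeled.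

For each $m\le p+2$ the numbers $d(W)$ over all patterns on $[m]$ sum to $1$, and only $o(n_i^m)$ tuples realize a pattern that is not positive. A tuple realizing $W$ on $[m]$ can be prolonged by $n_i-m$ vertices, so for $m\le p+1$
\begin{equation}\label{eq:sum}
d(W)=\sum_{W'\text{ extends }W}d(W').
\end{equation}
Hence restrictions of positive patterns are positive, and positive patterns on at most $p+1$ points have positive extensions. The minimum degree condition enters only through the following inequality. The freedom in the coefficients $y_l$ will let us steer the new point away from useless extensions.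

\begin{lemma}\label{lem:extend}
Let $W$ be a positive pattern on $[m]$, $1\le m\le p$, and let $y_1,\dots,y_m\ge0$. Then
\[
\sum_{W'\text{ extends }W}d(W')\sum_{l=1}^m y_l\big(W'(l,m+1)-\lambda\big)\ge0 .
\]
In particular, some positive extension $W'$ has $\sum_l y_l(W'(l,m+1)-\lambda)\ge0$.
\end{lemma}

\begin{proof}
Let $\delta(w_i)\ge(\lambda-\xi_i)n_i$ with $\xi_i\to0$, $\xi_i\ge 0$. For a tuple $(v_1,\dots,v_m)$ realizing $W$ and each $l$, summing over the vertices $z$ outside the tuple gives
\[
\sum_z\big(w_i(zv_l)-\lambda\big)\ge\deg v_l-km-\lambda n_i\ge-\xi_in_i-km .
\]
Multiply by $y_l$, sum over $l$ and over the at most $n_i^m$ tuples, divide by $n_i^{m+1}$ and let $i\to\infty$. The last sentence follows since $W$ has a positive extension by \eqref{eq:sum}.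
\end{proof}

To blow a pattern up we use a theorem of Erd\H{o}s~\cite{Erdos}. Let $K^{(m)}(T,\dots,T)$ be the $m$-uniform hypergraph with $m$ disjoint vertex classes of size $T$ whose edges are all $m$-sets with one vertex in each class. For fixed $m\ge2$, $T$ and $\eta>0$, every $m$-uniform hypergraph on $n$ vertices with at least $\eta n^m$ edges contains $K^{(m)}(T,\dots,T)$ if $n$ is large. We need a version for ordered tuples.

\begin{lemma}\label{lem:box}
Let $m\ge2$ and $\eta>0$. For $n$ large, every family $\mathcal F$ of at least $\eta n^m$ ordered $m$-tuples of distinct elements of an $n$-set $V$ contains $B_1\times\dots\times B_m$ for some pairwise disjoint sets $B_1,\dots,B_m$ of size $q$.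
\end{lemma}

\begin{proof}
Put each vertex into one of $P_1,\dots,P_m$ uniformly and independently. A given tuple has $v_j\in P_j$ for all $j$ with probability $m^{-m}$, so for some partition at least $\eta m^{-m}n^m$ tuples of $\mathcal F$ have this property. Each of them is determined by its underlying set. The hypergraph of these sets contains a $K^{(m)}(q,\dots,q)$, and each of its edges meets each $P_j$ once. Two vertices of one class complete the same $(m-1)$-set to edges, so they lie in the same $P_j$, the one that the $(m-1)$-set misses. Different classes lie in different $P_j$, since an edge meets each $P_j$ once. Let $B_j$ be the class inside $P_j$.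
\end{proof}

A \emph{homomorphism} of $H$ to a pattern $W$ on $Q$ is a map $\varphi\colon V(H)\to Q$ with $\varphi(x)\ne\varphi(y)$ for every edge $xy$. It assigns the weight $W(\varphi(x)\varphi(y))$ to $xy$, and it is \emph{good} if this assignment is good.

\begin{lemma}\label{lem:nohom}
There is no good homomorphism of $H$ to a positive pattern on at most $p+2$ points.
\end{lemma}

\begin{proof}
Let $W$ be positive on $[m]$ and $\varphi$ a homomorphism; then $m\ge2$. For large $i$, Lemma~\ref{lem:box} applied to the tuples realizing $W$ gives disjoint $q$-sets $B_1,\dots,B_m$ such that all pairs between $B_j$ and $B_l$ have weight $W(jl)$. Embedding $\varphi^{-1}(j)$ injectively into $B_j$ yields a copy of $H$ in $w_i$ with the weights assigned by $\varphi$. As $w_i$ is $H$-free, $\varphi$ is not good.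
\end{proof}

\section{Approximate structure}\label{sec:structure}

\begin{proposition}\label{prop:structure}
Every admissible sequence $(w_i)$ has a subsequence along which one of the following holds.
\begin{enumerate}
\item[(A)] $k\ge\frac p{p-1}a$, and the vertex sets have partitions into $p$ parts with total weight $o(n_i^2)$ inside the parts.
\item[(B)] $\lambda=a$ (so $k\le\frac p{p-1}a$), and all but $o(n_i^2)$ pairs have weight $a$.
\end{enumerate}
\end{proposition}

\subsection{A heaviest pattern}
Let $S$ be a positive pattern on $p$ points of maximum total weight; we call it \emph{heaviest}. We use $S$ also for its point set and $W$ for its weights. An \emph{extension $z$} means a positive pattern on $Q=S\cup\{z\}$ that agrees with $S$ on $S$; its weights are again denoted $W$. Define the excesses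
\[
\sigma(j)=\sum_{l\in S\setminus j}(W(jl)-\lambda)\quad(j\in S),\qquad \sigma(z)=\sum_{l\in S}(W(zl)-\lambda),\qquad X=\frac12\sum_{j\in S}\sigma(j).
\]
So $X$ is the total excess of $S$, the total excess of $S\setminus j$ is $X-\sigma(j)$, and that of $Q$ is $X+\sigma(z)$. Let $J$ be the set of points of $S$ that are full to all other points of $S$. We have $\sigma(j)\le(p-1)b$ for all $j\in S$, with equality for $j\in J$. Maximality is used through exchange: no point of $S$ can be replaced by a heavier one.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\sigma(j)\ge0$ for all $j\in S$. Hence $X\ge\frac12\sum_{j\in A}\sigma(j)\ge0$ for every $A\subseteq S$.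
\item[(b)] No weight in $S$ is light.
\item[(c)] If an extension $z$ is full to all of $S\setminus l$, then $l\in J$.
\item[(d)] If an extension $z$ has $\sigma(z)\ge0$ and $W(zl)$ is light, then $z$ is full to all of $S\setminus l$, and $l\in J$.
\end{enumerate}
\end{lemma}

\begin{proof}
If a positive pattern on $(S\setminus j)\cup\{z\}$ agrees with $S$ on $S\setminus j$, maximality says that the weights from $z$ to $S\setminus j$ sum to at most the weights from $j$ to $S\setminus j$. For (a), Lemma~\ref{lem:extend} applied to $S\setminus j$ with all $y_l=1$ gives such a $z$ with sum at least $(p-1)\lambda$. For (c), the restriction of $Q$ to $(S\setminus l)\cup\{z\}$ shows that the $p-1$ weights from $l$ to $S\setminus l$ sum to at least $(p-1)k$. For (b), if $W(jl)$ is not full, then at most $p-2$ of the $p-1$ weights at $j$ are full, their total excess is $\sigma(j)\ge0$, and Lemma~\ref{lem:balance} applies. For (d), Lemma~\ref{lem:balance} shows that at least $p-1$ of the $p$ weights at $z$ are full, and $W(zl)$ is not; now use (c).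
\end{proof}

\subsection{Averaging over placements}
Let $z$ be an extension. A \emph{placement} is a bijection from the classes $V_0,\dots,V_p$ to the $p+1$ points of $Q$, viewed as a homomorphism of $H$ to $Q$. Its \emph{sum} is the total excess of the weights that it assigns to the edges of $H$. By Lemmas~\ref{lem:criterion} and~\ref{lem:nohom}:
\begin{enumerate}
\item[($*$)] if a placement gives $e$ a weight $\ge1$ and gives no other edge a light weight, then its sum is at most $0$, and if the sum is $0$, no edge gets a full weight.
\end{enumerate}
If $Q$ has no light weight, we may average over all placements.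

\begin{lemma}\label{lem:free}
Let $z$ be an extension with no light weight to $S$. Then $X+\sigma(z)\le0$. If moreover $\sigma(z)\ge0$, then $\lambda=a$ and all weights in $Q$ equal $a$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(b), ($*$) applies to every placement. Under a uniformly random placement each edge of $H$ lands on a uniformly random pair of $Q$, so the expected sum is $h(X+\sigma(z))/\binom{p+1}2$. This proves the first claim. If $\sigma(z)\ge0$, then $X+\sigma(z)=0$ because $X\ge0$. All sums are at most $0$ and average to $0$, so all are $0$, and no placement puts an edge on a full pair. Every pair of $Q$ is the image of $e$ under some placement, so $Q$ has no full pair. Then all excesses in $Q$ are at most $0$ and add up to $0$. So all weights in $Q$ equal $\lambda$, and they are at most $a\le\lambda$.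
\end{proof}

If $z$ has one light weight $W(zl)$, only $e$ may lie on the pair $zl$, so we must anchor $V_0$ at $z$ and $V_1$ at $l$ and average over the other classes only. The edges of $H-e$ then fall into three groups with different expected excesses, and we know only lower bounds, (H1) and (H2), for the sizes of the groups. These bounds can be used only if the three expectations are nonnegative. This explains hypotheses (ii) and (iii) below; the third expectation is taken care of by Lemma~\ref{lem:basic}(a).

\begin{lemma}\label{lem:anchored}
Let $p\ge3$, let $z$ be an extension and $l\in S$. Suppose that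
\begin{enumerate}
\item[(i)] $W(zl)\ge1$, and $W(zi)$ is not light for $i\in S\setminus l$;
\item[(ii)] $\sum_{i\in S\setminus l}(W(zi)-\lambda)\ge0$;
\item[(iii)] $X\ge\sigma(l)$.
\end{enumerate}
Then $X+\sigma(z)\le0$.
\end{lemma}

\begin{proof}
Send $V_0$ to $z$, $V_1$ to $l$, and $V_2,\dots,V_p$ to the points of $S\setminus l$ by a uniformly random bijection. By (H0) only $e$ lies on $zl$, so by (i) and Lemma~\ref{lem:basic}(b), ($*$) applies to each such placement and the expected sum is at most $0$. We bound it from below. Let $Y$ be the sum in (ii), so that $\sigma(z)=Y+W(zl)-\lambda$.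
\begin{itemize}
\item The edge $e$ contributes $W(zl)-\lambda$.
\item Each other edge at $u$ has expected excess $Y/(p-1)\ge0$, and there are at least $p-1$ of them by (H1). Together they contribute at least $Y$.
\item Each edge from $V_1$ to $V_2\cup\dots\cup V_p$ has expected excess $\sigma(l)/(p-1)\ge0$, and there are at least $p-1$ of them by (H1) for $v$. Together they contribute at least $\sigma(l)$.
\item Each edge among $V_2,\dots,V_p$ has expected excess $(X-\sigma(l))/\binom{p-1}2\ge0$, and there are at least $\binom{p-1}2$ of them by (H2). Together they contribute at least $X-\sigma(l)$.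
\end{itemize}
The total is at least $\sigma(z)+X$.
\end{proof}

\subsection{All weights of $S$ full}
Here the argument for the triangle carries over. Say that a point or vertex $z$ is a \emph{zero-clone of $l$} if it has weight $0$ to $l$ and is full to the other $p-1$ points.

\begin{lemma}\label{lem:caseA}
If $J=S$, then (A) holds.
\end{lemma}

\begin{proof}
Let $z$ be an extension with $\sigma(z)\ge0$. The weights in $S$ are $k\ne a$, so by Lemma~\ref{lem:free} some $W(zl)$ is light, and by Lemma~\ref{lem:basic}(d) $z$ is full to $S\setminus l$. A placement with $V_0$ at $z$ and $V_1$ at $l$ makes all edges but $e$ full. By (G1) and Lemma~\ref{lem:nohom}, $W(zl)=0$. So $z$ is a zero-clone and $\sigma(z)=(p-1)b-\lambda=(p-1)(b-\mu)\le0$.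

Thus every extension has $\sigma\le0$. By Lemma~\ref{lem:extend} with all $y_l=1$, the sum of $d\cdot\sigma$ over all extensions is at least $0$. Hence every extension has $\sigma=0$ and is a zero-clone. Extensions exist, so $b=\mu$, that is, $k\ge\frac p{p-1}a$.

Next consider a positive pattern on $S\cup\{z,z'\}$ that agrees with $S$, where $z,z'$ are zero-clones of the same $l$. Send $V_0$ to $z'$, $V_1$ to $z$, and $V_2,\dots,V_p$ bijectively to $S\setminus l$. All edges but $e$ are full, so $W(zz')=0$ by (G1) and Lemma~\ref{lem:nohom}.

We return to $w_i$. For a tuple $\tau=(v_1,\dots,v_p)$ realizing $S$, let $\beta_1(\tau)$ be the number of vertices outside $\tau$ that are not zero-clones of any $v_l$, and let $\beta_2(\tau)$ be the number of ordered pairs of zero-clones of the same $v_l$ with nonzero mutual weight. The sums $\sum_\tau\beta_1(\tau)$ and $\sum_\tau\beta_2(\tau)$ count tuples realizing patterns that are not positive, so they are $o(n_i^{p+1})$ and $o(n_i^{p+2})$. There are at least $\frac12d(S)n_i^p$ tuples $\tau$ for large $i$, so some $\tau$ has $\beta_1(\tau)/n_i+\beta_2(\tau)/n_i^2=o(1)$. Let the $l$th part consist of the zero-clones of $v_l$, and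 distribute the remaining $\beta_1(\tau)+p$ vertices arbitrarily. The weight inside parts is at most $k\beta_2(\tau)+k(\beta_1(\tau)+p)n_i=o(n_i^2)$.
\end{proof}

\subsection{Some weight of $S$ not full}
We want an extension to which Lemma~\ref{lem:free} or Lemma~\ref{lem:anchored} applies. Lemma~\ref{lem:extend} with equal coefficients may return only near-copies of a point $j\in J$: points that are full to $S\setminus j$ and light to $j$. Such a point is useless if its weight to $j$ is $0$, or if $S\setminus j$ has negative total excess, since then (i) or (iii) of Lemma~\ref{lem:anchored} fails. The remedy, used twice, is to raise the coefficient of $j$, which penalizes a small weight to $j$.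

\begin{lemma}\label{lem:caseB}
If $J\ne S$, then $\lambda=a$ and all weights in $S$ equal $a$.
\end{lemma}

\begin{proof}
If $|J|\ge p-1$, every pair of $S$ meets $J$ and $J=S$. So $|J|\le p-2$.

\medskip\noindent\emph{Step 1: an extension $z_0$ with $\sigma(z_0)\ge0$ and no zero weight.}
Let $y_j=1+\varepsilon$ for $j\in J$ and $y_j=1$ otherwise, and put $\sigma_\varepsilon(z)=\sum_ly_l(W(zl)-\lambda)$. Then $|\sigma_\varepsilon(z)-\sigma(z)|\le\varepsilon pk$, and $\sigma$ takes finitely many values, so for small $\varepsilon>0$ the inequality $\sigma(z)<0$ implies $\sigma_\varepsilon(z)<0$. Lemma~\ref{lem:extend} gives an extension $z_0$ with $\sigma_\varepsilon(z_0)\ge0$, hence $\sigma(z_0)\ge0$. Suppose $W(z_0l)=0$. By Lemma~\ref{lem:basic}(d), $l\in J$ and $z_0$ is full to $S\setminus l$, which contains $|J|-1$ points of $J$. Using $b\le\mu$ and $\lambda=(p-1)\mu$,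
\[
\sigma_\varepsilon(z_0)=-(1+\varepsilon)\lambda+\big(p-1+\varepsilon(|J|-1)\big)b\le\varepsilon\mu\big(|J|-1-(p-1)\big)<0,
\]
a contradiction. So all weights at $z_0$ are at least $1$.

If no weight at $z_0$ is light, Lemma~\ref{lem:free} proves the lemma. Assume from now on that $W(z_0j)$ is light for some $j\in S$; we derive a contradiction. By Lemma~\ref{lem:basic}(d), $j\in J$ and $z_0$ is full to $S'=S\setminus j$. In particular $1\le|J|\le p-2$. For $p=2$ this is already a contradiction, so $p\ge3$.

\medskip\noindent\emph{Step 2: $J=\{j\}$.}
Hypotheses (i) and (ii) of Lemma~\ref{lem:anchored} hold for $z_0$ and $l=j$. If $X\ge\sigma(j)=(p-1)b$, the lemma gives $X+\sigma(z_0)\le0$, whereas $X>0$ and $\sigma(z_0)\ge0$. So $X<(p-1)b$. By Lemma~\ref{lem:basic}(a), $X\ge\frac12|J|(p-1)b$. Hence $|J|=1$, and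
\begin{equation}\label{eq:X}
X\ge\tfrac12(p-1)b\ge b .
\end{equation}

\medskip\noindent\emph{Step 3: clones.}
Call an extension $z$ a \emph{clone} if it is full to $S'$; then $\sigma(z)=(p-1)b-(\lambda-W(zj))$. We claim that
\begin{equation}\label{eq:clone}
\text{every extension $z$ with $\sigma(z)\ge0$ is a clone with $W(zj)$ light.}
\end{equation}
Indeed, $S$ has full pairs at $j$, so by Lemma~\ref{lem:free} $z$ has a light weight $W(zl)$; by Lemma~\ref{lem:basic}(d), $l\in J=\{j\}$ and $z$ is full to $S'$. Let $\omega$ be the maximum of $W(zj)$ over all clones. Since $z_0$ is a clone with $\sigma(z_0)\ge0$, a clone attaining $\omega$ also has $\sigma\ge0$. So $(p-1)b\ge\lambda-\omega$, and $\omega$ is light by \eqref{eq:clone}, so $\lambda-\omega>(p-2)\mu$. Therefore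
\[
1\le\frac{(p-1)b}{\lambda-\omega}<\frac{(p-1)\mu}{(p-2)\mu}\le2 .
\]
Choose $\rho$ with $\frac{(p-1)b}{\lambda-\omega}<\rho<2$; then $\rho>1$. The lower bound on $\rho$ will exclude all clones, and the upper bound will keep the excess of the new point above $-b$, which \eqref{eq:X} can compensate.

\medskip\noindent\emph{Step 4: a point that is not a clone.}
Lemma~\ref{lem:extend} with $y_j=\rho$ and $y_i=1$ for $i\in S'$ gives an extension $z$ with
\begin{equation}\label{eq:rho}
\rho\,(W(zj)-\lambda)+\sum_{i\in S'}(W(zi)-\lambda)\ge0 .
\end{equation}
For a clone the left side is at most $(p-1)b-\rho(\lambda-\omega)<0$, so $z$ is not a clone, and $\sigma(z)<0$ by \eqref{eq:clone}. The left side of \eqref{eq:rho} equals $\sigma(z)+(\rho-1)(W(zj)-\lambda)$, so $W(zj)>\lambda$, which means that $W(zj)$ is full. Hence $\sigma(z)\ge-(\rho-1)b>-b$, and with \eqref{eq:X},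
\begin{equation}\label{eq:XQ}
X+\sigma(z)>0 .
\end{equation}
Let $\kappa$ be the number of full weights from $z$ to $S'$. Then $\kappa\ne p-1$ as $z$ is not a clone. If $\kappa=p-2$, then $z$ is full to $S\setminus i$ for some $i\in S'$, and Lemma~\ref{lem:basic}(c) gives $i\in J$, which is false. So $\kappa\le p-3$. By \eqref{eq:rho}, the sum $D$ of the deficits of the non-full weights at $z$ satisfies
\begin{equation}\label{eq:D}
D\le(\kappa+\rho)b<(p-1)b\le\lambda .
\end{equation}
So every deficit is less than $\lambda$, and all weights at $z$ are at least $1$.

\medskip\noindent\emph{Step 5: the contradiction.}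
By \eqref{eq:XQ} and Lemma~\ref{lem:free}, some weight $W(zl)$ is light, and $l\in S'$. We check the hypotheses of Lemma~\ref{lem:anchored}. The deficit of $W(zl)$ exceeds $(p-2)b$. By \eqref{eq:D} the other deficits at $z$ sum to less than $b\le(p-2)\mu$, so no other weight at $z$ is light; this gives (i). For (ii),
\[
\sum_{i\in S\setminus l}(W(zi)-\lambda)=\sigma(z)+(\lambda-W(zl))>-b+(p-2)b\ge0 .
\]
For (iii), $l\ne j$ and $\sigma(j)=(p-1)b\ge\sigma(l)$, so $X\ge\frac12(\sigma(j)+\sigma(l))\ge\sigma(l)$. Lemma~\ref{lem:anchored} gives $X+\sigma(z)\le0$, contradicting \eqref{eq:XQ}.
\end{proof}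

\begin{proof}[Proof of Proposition~\ref{prop:structure}]
Pass to a subsequence along which the densities converge, and let $S$ be heaviest. If $J=S$, Lemma~\ref{lem:caseA} gives (A). Otherwise $\lambda=a$ and, by Lemma~\ref{lem:caseB}, every positive $p$-point pattern has total weight at most $a\binom p2$. Summing the total weight over all $p$-tuples of distinct vertices counts each ordered pair of vertices $(n_i-2)\cdots(n_i-p+1)$ times in each of the $\binom p2$ pairs of positions. Hence the average of the total weight over $p$-point patterns, with respect to $d$, is
\[
\binom p2\lim_{i\to\infty}\frac{2w_i(V)}{n_i^2}\ge\binom p2\lambda=\binom p2a,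
\]
since $2w_i(V)\ge n_i\delta(w_i)$. So every positive $p$-point pattern has total weight exactly $a\binom p2$ and is itself heaviest. Its weights are not all full, because $a<k$, so Lemma~\ref{lem:caseB} shows that it is constant $a$. By \eqref{eq:sum} every positive $2$-point pattern is a restriction of a positive $p$-point pattern. Thus $a$ is the only weight of positive density, which is (B).
\end{proof}

In case (A) the partition determines almost all weights.

\begin{lemma}\label{lem:parts}
Let $(w_i)$ be admissible, $\lambda=\frac{p-1}pk$, and let $U_1,\dots,U_p$ be partitions with weight $o(n_i^2)$ inside parts. Then $|U_l|=\frac{n_i}p+o(n_i)$ for all $l$, and all but $o(n_i^2)$ \emph{cross pairs} (pairs with ends in different parts) are full.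
\end{lemma}

\begin{proof}
Write $n=n_i$, and let $s$ be the number of cross pairs that are not full. The weight on cross pairs is at least $\frac12n\delta(w_i)-o(n^2)=k(1-\frac1p)\frac{n^2}2-o(n^2)$. It is at most
\[
\frac k2\Big(n^2-\sum_l|U_l|^2\Big)-s=k\Big(1-\frac1p\Big)\frac{n^2}2-\frac k2\sum_l\Big(|U_l|-\frac np\Big)^2-s .
\]
So both subtracted terms are $o(n^2)$.
\end{proof}

\section{The exact result}\label{sec:exact}

Proposition~\ref{prop:structure} says nothing about $o(n^2)$ exceptional pairs, which might all sit at a few vertices. We first show that no vertex is exceptional, and then that no pair is, by embedding $H$ greedily.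

\begin{proposition}\label{prop:exact}
There is $n_1$ such that every $H$-free reduced weighting $w$ on $n\ge n_1$ vertices with $w(V)\ge f(n)$ and $\delta(w)\ge f(n)-f(n-1)$ is extremal.
\end{proposition}

\begin{proof}
Otherwise there are non-extremal such weightings $w_i$ with $n_i\to\infty$. By \eqref{eq:f}, $\delta(w_i)\ge\lambda n_i-k$, so the sequence is admissible. Pass to the subsequence of Proposition~\ref{prop:structure}. We write $n=n_i$, $w=w_i$, and all statements are for large $i$.

\medskip\noindent\textbf{Case (A).} Here $\lambda=\frac{p-1}pk$ and $f(n)=k\,t_p(n)$. Let $U_1,\dots,U_p$ be a partition with the least weight inside parts. This weight is $o(n^2)$, so Lemma~\ref{lem:parts} applies. Moving a vertex $x\in U_j$ to $U_l$ changes the inside weight by $w(x,U_l)-w(x,U_j)$, so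
\begin{equation}\label{eq:local}
w(x,U_l)\ge w(x,U_j)\qquad\text{for } x\in U_j \text{ and all } l.
\end{equation}
Let $\gamma=\frac1{8kpq}$.

\medskip\noindent\emph{Claim. Every vertex $x$ has fewer than $\gamma n$ vertices $y$ in its own part with $w(xy)\ge1$.}

Suppose that this fails for some $x=x_i$, for infinitely many $i$. By \eqref{eq:local}, $w(x,U_l)\ge\gamma n$ for every $l$. So at least $\gamma n/k$ vertices $y\in U_l\setminus x$ have $w(xy)\ge1$, and some nonzero value occurs at least $\gamma'n$ times, where $\gamma'=\gamma/k^2$. Let $M_l\ge1$ be the largest value that $w(xy)$ takes at least $\gamma'n$ times on $U_l\setminus x$; along a subsequence, $M=(M_1,\dots,M_p)$ does not depend on $i$. At most $k$ values exceed $M_l$, each is at most $k$, and each occurs fewer than $\gamma'n$ times. Hence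
\[
\lambda n-k\le\deg x\le\sum_l\big(M_l|U_l|+k^2\gamma'n\big)=\frac np\sum_lM_l+p\gamma n+o(n).
\]
So $\sum_lM_l\ge p\lambda-p^2\gamma-o(1)$, where $p^2\gamma=\frac p{8kq}<\frac18$. Both $\sum_lM_l$ and $p\lambda=(p-1)k$ are integers, so
\begin{equation}\label{eq:M}
\sum_l(M_l-\lambda)\ge0 .
\end{equation}
At least $(\gamma'n)^p$ tuples $(v_1,\dots,v_p)$ with $v_l\in U_l\setminus x$ have $w(xv_l)=M_l$ for all $l$, and only $o(n^p)$ of them contain a cross pair that is not full. Lemma~\ref{lem:box} applied to the others gives disjoint $q$-sets $B_1,\dots,B_p$ avoiding $x$, with all pairs between different $B_l$ full and all pairs from $x$ to $B_l$ of weight $M_l$. We have only one vertex playing the role of $x$, but $V_0=\{u\}$ needs only one. Embed $u$ at $x$ and the classes $V_1,\dots,V_p$ into $B_1,\dots,B_p$, one class per set. All edges not at $u$ are full.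

If at least $p-1$ of the $M_l$ are full, put $V_1$ into a $B_l$ such that all $M_{l'}$ with $l'\neq l$ are full. Then $e$ has weight $M_l\ge1$ and the copy is good by (G1). Otherwise no $M_l$ is light, by \eqref{eq:M} and Lemma~\ref{lem:balance}. Match classes to sets uniformly at random. The expected total excess is
\[
(h-\deg_Hu)\,b+\frac{\deg_Hu}p\sum_l(M_l-\lambda)>0,
\]
because by (H1) $v$ has a neighbor in $V_2$, so $h>\deg_Hu$. Some copy has positive total excess and is good by Lemma~\ref{lem:criterion}. Both cases contradict $H$-freeness, and the claim follows.

\medskip
Let $x\in U_j$ lie in $s$ cross pairs that are not full. By the claim,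
\[
\lambda n-k\le\deg x\le k\gamma n+k(n-|U_j|)-s=k\gamma n+\lambda n+o(n)-s,
\]
and the $o(n)$ term does not depend on $x$. So $s\le2k\gamma n$. Suppose that a pair $xx'$ inside $U_j$ has weight at least $1$. Embed $u$ at $x$ and $v$ at $x'$. Assign $V_1$ to $U_j$ and $V_2,\dots,V_p$ to the other parts, one class per part, and embed the remaining vertices one at a time into their assigned parts, keeping all cross pairs among embedded vertices full. At each step at most $q\cdot2k\gamma n+q=\frac n{4p}+q$ vertices are forbidden, fewer than the size of a part. The resulting copy is good by (G1), a contradiction. So all weight lies on cross pairs, and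
\[
f(n)\le w(V)\le k\sum_{j<l}|U_j||U_l|\le k\,t_p(n)=f(n).
\]
The last inequality is strict unless the parts are balanced, since moving a vertex from a part to one smaller by at least two creates more cross pairs. Hence the parts are those of a Tur\'an graph, all cross pairs are full, and $w$ is extremal, a contradiction.

\medskip\noindent\textbf{Case (B).} Here $\lambda=a$ and all but $o(n^2)$ pairs have weight $a$. Let $\gamma=\frac1{8kq}$. Suppose that a vertex $x$ is full to a set $Y$ of at least $\gamma n$ vertices. Recall Tur\'an's theorem: a graph on $N$ vertices with more than $t_{q-1}(N)$ edges contains $K_q$. The pairs of weight $a$ in $Y$ form a graph that misses only $o(n^2)=o(|Y|^2)$ pairs, so by \eqref{eq:turan} $Y$ contains $q$ vertices with all mutual weights $a$. Put a non-isolated vertex of $H$ at $x$ and the other vertices among these. The copy is good by (G2), a contradiction. So every $x$ is full to fewer than $\gamma n$ vertices. If $s$ vertices $y$ have $w(xy)<a$, then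
\[
an-k\le\deg x\le a(n-1)+(k-a)\gamma n-s,
\]
so $s\le(k-a)\gamma n+k$. Thus $w(xy)\ne a$ for at most $(k-a+1)\gamma n+k\le2k\gamma n$ vertices $y$.

If some pair $xy$ is full, extend $\{x,y\}$ one vertex at a time to a $q$-set in which all other pairs have weight $a$; at each step at most $q\cdot2k\gamma n+q=\frac n4+q<n$ vertices are forbidden. A copy of $H$ on this set with an edge on $xy$ is good by (G2), a contradiction. So all weights are at most $a$, and $f(n)\le w(V)\le a\binom n2$. If $k<\frac p{p-1}a$, then $f(n)=a\binom n2$, so $w\equiv a$ is extremal, a contradiction. Otherwise $k=\frac p{p-1}a$, because $\lambda=a$, and \eqref{eq:turan} gives $f(n)=k\,t_p(n)\ge\frac{an^2}2-\frac{kp}8>a\binom n2$, again a contradiction.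
\end{proof}

The degree condition is removed by deleting vertices of low degree. Each deletion gains at least one unit over $f$, and a small weighting cannot hold a large surplus.

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
Let $w$ be $H$-free and reduced on $n>n_1+kn_1^2$ vertices with $w(V)\ge f(n)$. While the current restriction of $w$, on $m$ vertices, has a vertex of degree less than $f(m)-f(m-1)$, delete such a vertex. Degrees and values of $f$ are integers, so the deletion loses at most $f(m)-f(m-1)-1$. By induction, when $m$ vertices remain the total weight is at least $f(m)+(n-m)$. It is also at most $km^2/2$, so $n\le m+km^2/2$, which is false for $m=n_1$. Hence the process stops at some $m>n_1$. The restriction is $H$-free and satisfies the hypotheses of Proposition~\ref{prop:exact}, so it is extremal and has weight exactly $f(m)$. Then $n-m\le0$, so nothing was deleted, $w$ is extremal and $w(V)=f(n)$.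
\end{proof}

Together with Section~\ref{sec:weights}, this completes the proof of Theorem~\ref{thm:main}.

\section{Stability}\label{sec:stability}

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
If the theorem fails, there are $\eta>0$ and multigraphs $G_i$ on $n=n_i\to\infty$ vertices, without a multicolored $H$ and with $e(G_i)\ge(1-o(1))f(n)$, that violate the conclusion. Let $w_i$ be the reduced weighting obtained from the multiplicities by raising. By Theorem~\ref{thm:weighted}, $w_i(V)\le f(n)$, so raising adds $o(n^2)$ to the total and changes only $o(n^2)$ pairs. By \eqref{eq:f} there are $\varepsilon_i\to0$ with $\varepsilon_i\ge n^{-1/2}$ and $w_i(V)\ge\frac{\lambda n^2}2-\varepsilon_in^2$.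

To obtain an admissible sequence, delete successively vertices of degree less than $(\lambda-\sqrt{\varepsilon_i})m$, where $m$ is the current number of vertices. Since $\sum_{s=m+1}^ns\le\frac{n^2-m^2}2+n$, when $m$ vertices remain the weight is at least
\[
\frac{\lambda n^2}2-\varepsilon_in^2-(\lambda-\sqrt{\varepsilon_i})\frac{n^2-m^2}2-\lambda n=\frac{\lambda m^2}2+\sqrt{\varepsilon_i}\,\frac{n^2-m^2}2-\varepsilon_in^2-\lambda n .
\]
For $m\ge n/2$ it is at most $f(m)\le\frac{\lambda m^2}2$, by Theorem~\ref{thm:weighted} and \eqref{eq:f}. So for every $m\ge n/2$ that the process reaches,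
\[
n^2-m^2\le2\sqrt{\varepsilon_i}\,n^2+\frac{2\lambda n}{\sqrt{\varepsilon_i}}\le2\sqrt{\varepsilon_i}\,n^2+2\lambda n^{5/4}=o(n^2).
\]
This fails for $m=\lceil n/2\rceil$, so the process stops earlier, with $m=(1-o(1))n$. The remaining weightings form an admissible sequence, and the deleted vertices meet only $o(n^2)$ pairs. Apply Proposition~\ref{prop:structure}. Case (A) requires $k\ge\frac p{p-1}a$ and case (B) requires $k\le\frac p{p-1}a$, so it suffices to show that along the subsequence $G_i$ differs in $o(n^2)$ pairs from the Tur\'an configuration in case (A), and from $h-1$ copies of $K_n$ in case (B).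

In case (A), Lemma~\ref{lem:parts} shows that the parts have size $\frac np+o(n)$ and that all but $o(n^2)$ cross pairs have weight $k$; all but $o(n^2)$ of these have multiplicity $k$ in $G_i$, that is, all colors. All but $o(n^2)$ pairs inside parts have multiplicity $0$. Restoring the deleted vertices and balancing the parts moves $o(n)$ vertices, which affects $o(n^2)$ pairs.

In case (B), all but $o(n^2)$ pairs have multiplicity $h-1$ in $G_i$, since raising does not produce the weight $a$. So all but $o(n^q)$ of the $q$-tuples of distinct vertices have all multiplicities $h-1$. By Lemma~\ref{lem:hall}, a triple $(x,y,z)$ with $C(xy)\ne C(xz)$ extends only to the exceptional $q$-tuples, and it extends to $(1-o(1))n^{q-3}$ tuples. Hence there are $o(n^3)$ such triples. If $C(xy)\ne C(zz')$ for distinct $x,y,z,z'$, then $(x,y,z)$ or $(z,x,z')$ is such a triple, so there are $o(n^4)$ such quadruples. Averaging over the $(1-o(1))\binom n2$ pairs $zz'$ of multiplicity $h-1$, we find one with $C(xy)=C(zz')$ for all but $o(n^2)$ pairs $xy$. Giving the remaining pairs the color set $C(zz')$ produces $h-1$ copies of $K_n$.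

In both cases at most $\eta n^2$ pairs are changed when $i$ is large, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Erdos}
Erd\H{o}s, \emph{Israel J. Math.} \textbf{2} (1964).

\bibitem{LMZ}
Xihe Li, Jie Ma, Zhiheng Zheng, On the multicolor Tur\'{a}n conjecture for color-critical graphs, arXiv:2407.14905 (2024).

\end{thebibliography}
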